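# Betti numbers of critical modules over three-dimensional Artin–Schelter regular algebras

## 1. Forced blocks of zeros in a graded matrix

Let $k=\mathbb C$. All modules are finitely generated graded right modules unless something else is said, and $X(d)_i=X_{d+i}$.

**Definition (regular algebra).** A three-dimensional Artin–Schelter regular algebra generated in degree one is a connected graded algebra $A=k\oplus A_1\oplus A_2\oplus\cdots$, generated by the finite dimensional space $A_1$, of global dimension three and finite GK-dimension, such that $\bigoplus_d\operatorname{Ext}^i(k,A(d))$ vanishes for $i\ne3$ and is one dimensional for $i=3$.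

There are two kinds. Either $A$ is *quadratic* (three generators, three quadratic relations, Hilbert series $h_A=1/(1-t)^3$), or $A$ is *cubic* (two generators, two cubic relations, $h_A=1/((1-t)^2(1-t^2))$). Put $\iota_A=1$ in the quadratic case and $\iota_A=2$ in the cubic case. The model of a quadratic algebra is $k[x,y,z]$. A cubic algebra to keep in mind is
$$H=k\langle x,y\rangle/\big([x,[x,y]],\,[y,[x,y]]\big),$$
the enveloping algebra of the Heisenberg Lie algebra. With $z=[x,y]$ in degree two, the Poincaré–Birkhoff–Witt basis $x^iy^jz^m$ gives the cubic Hilbert series. It is a textbook fact that the enveloping algebra $U$ of a three-dimensional Lie algebra has global dimension three and that $\operatorname{Ext}^i_U(k,U)$ is zero for $i\neq3$ and one dimensional for $i=3$.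

The GK-dimension of $X\neq 0$ is the growth exponent of $\sum_{i\le m}\dim X_i$. For $\operatorname{GKdim}M=2$ the multiplicity is $e=\lim_{t\to1}(1-t)^2h_M(t)$, and $\epsilon_M=\iota_Ae$. A module is *normalized* if $M_i=0$ for $i<0$ and $M_0\ne0$.

**Definition (critical).** A module $M$ of GK-dimension two is critical if $\operatorname{GKdim}M/N<2$ for every nonzero graded submodule $N\subseteq M$.

For example, $A/xA$ with $0\ne x\in A_1$ has $\epsilon=1$ and is critical; this follows from (P1) and (P4) below. The sum $A/xA\oplus A/xA$ is not critical: divide by one summand. Small pieces matter too. The module $A/xA\oplus k$ has $\epsilon=1$, so it cannot have a submodule and a quotient by it both of GK-dimension two, and still it is not critical: divide by $N=k$.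

We study modules $M$ of GK-dimension two and projective dimension one. Such an $M$ is the cokernel of an injective matrix. Its minimal resolution is
$$0\to P_1=\bigoplus_{q=1}^nA(-\beta_q)\xrightarrow{\ f\ }P_0=\bigoplus_{p=1}^nA(-\alpha_p)\to M\to0,\qquad f_{pq}\in A_{\beta_q-\alpha_p},$$
where $\alpha_1\le\dots\le\alpha_n$ and $\beta_1\le\dots\le\beta_n$. The two ranks agree because $h_M$ has a pole of order only two at $t=1$ while $h_A$ has one of order three. Minimality means that all entries of degree $0$ vanish. The numbers $a_i=\#\{p:\alpha_p=i\}$ and $b_i=\#\{q:\beta_q=i\}$ are the Betti numbers of $M$. We shall see that $\epsilon_M=\sum_j(\beta_j-\alpha_j)$.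

Which $(\alpha,\beta)$ occur, and which occur for a critical $M$? Entries of degree $\le0$ are zero. If $\beta_j\le\alpha_j$, the zeros fill the lower left block with columns $q\le j$ and rows $p\ge j$, and $f$ squeezes rank $j$ into rank $j-1$. If only $\beta_j\le\alpha_{j+1}$, the zero block makes $f$ block triangular, and $M$ falls into two pieces. The natural guess is that a sufficiently general matrix meets no other obstruction:

* a normalized $M$ exists iff $\alpha_1=0$ and $\beta_j>\alpha_j$ for all $j$;
* a critical one exists iff moreover $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$.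

We test this for small $\epsilon$. For $\epsilon=1$ only $n=1$, $(\{0\},\{1\})$ is possible: $M=A/xA$, critical. For $\epsilon=2$ the pairs with $\beta_j>\alpha_j$ and $\alpha_1=0$ are $(\{0\},\{2\})$ and $(\{0,m\},\{1,m+1\})$ with $m\ge0$. If $m\ge1$ the entry $f_{21}$ has degree $1-m\le0$, so $f=\begin{pmatrix}\ell_1&*\\0&\ell_2\end{pmatrix}$ and $M$ has the submodule $A/\ell_1A$ with quotient $(A/\ell_2A)(-m)$; not critical, as guessed. Two candidates are left.

*The pair $(\{0,0\},\{1,1\})$.* Over $k[x,y,z]$ take $f=\begin{pmatrix}x&y\\z&x\end{pmatrix}$, with $\det f=x^2-yz$ irreducible. In general, over $k[x,y,z]$, if $P=\det f$ is irreducible (its degree is $\sum_j(\beta_j-\alpha_j)=\epsilon$), then $M$ is critical. Indeed $P$ kills $M$ by the adjugate matrix. A nonzero $N\subseteq M$ has dimension two by (P1) below, so it has some rank $\rho\ge1$ over the domain $A/P$ and multiplicity $\rho\epsilon\ge\epsilon_M$; hence $\operatorname{GKdim}M/N<2$.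

If $A$ is cubic, write $f=xB+yC$ with $A_1=kx+ky$ and $B,C\in M_n(k)$. The binary form $\det(sB+tC)$ has a nontrivial zero, so there is $v\in k^n\setminus0$ with $Bv,Cv$ linearly dependent, and $fv=\ell'w$ with $\ell'\in A_1$, $w\in k^n$, both nonzero as $f$ is injective. After scalar base changes with first basis vectors $v$ and $w$, the first column of $f$ is $(\ell',0,\dots,0)^T$. For $n\ge2$ this is a block of zeros that no degree predicted, and $M$ is not critical (the details are in Section 4). So **the guess is wrong for cubic $A$** at $A(-1)^n\to A^n$, $n\ge2$.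

*The pair $(\{0\},\{2\})$.* Now $M=A/cA$ with $c\in A_2$. If $c=ab$ with $a,b\in A_1$, then $aA/abA\cong(A/bA)(-1)$ is a submodule with quotient $A/aA$, and $M$ is not critical. One hopes that $A/cA$ is critical when $c$ is not such a product. Over $H$ this fails. Take $c=yx-2xy$. As $H_2=H_1\otimes H_1$ and $c$ is a tensor of rank two, $c$ is not a product of linear forms. But the relation $xy^2-2yxy+y^2x=0$ reads $yc=-xy^2\in xH$. So $a\mapsto ya+xH$ induces a surjection from $M$ onto $Q=(H/xH)_{\ge1}(1)$. Here $\epsilon_Q=\epsilon_{H/xH}=1$ while $\epsilon_M=2$, so $M$ is not critical.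

The example shows where naive approaches stop. For noncommutative $A$ there is no determinant to choose irreducible. Replacing "$\det f$ irreducible" by "$f$ does not factor" fails because the quotient $Q$ is not a cokernel of a square matrix. From $0\to Q\to(H/xH)(1)\to k(1)\to0$ we get $\operatorname{Tor}_2(Q,k)\cong\operatorname{Tor}_3(k(1),k)\ne0$, so $\operatorname{pd}Q=2$. Only after enlarging $Q$ by a finite dimensional piece do we find a module of projective dimension one. We shall have to work modulo finite dimensional modules.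

The single cubic family turns out to be the only correction the guess needs.

## 2. The theorem for every regular algebra

For finitely supported sequences $(a_i),(b_i)$ of non-negative integers with $\sum a_i=\sum b_i=n$, let $\alpha_1\le\dots\le\alpha_n$ and $\beta_1\le\dots\le\beta_n$ be the lists of degrees with multiplicity, as above.

**Theorem 2.1.** Let $A$ be any three dimensional Artin–Schelter regular $\mathbb C$-algebra generated in degree one, quadratic or cubic. Then the following hold.

**A(1)** There is a normalized $A$-module of GK-dimension two and projective dimension one with Betti numbers $(a_i),(b_i)$ if and only if $\sum_ia_i=\sum_ib_i=n>0$, $\alpha_1=0$ and $\beta_j>\alpha_j$ for $1\le j\le n$.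

**A(2)** There is such a module which is moreover critical if and only if, in addition, $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$ and, when $A$ is cubic, the resolution is not of the form $0\to A(-1)^n\to A^n\to M\to0$ with $n\ge2$.

**B** Let $\epsilon>0$ be an integer and $e=\epsilon/\iota_A$. There is a bijective correspondence between Hilbert series $h(t)$ of normalized $A$-modules of GK-dimension two, projective dimension one and multiplicity $e$, and polynomials $s(t)=\sum_{i\ge0}s_it^i\in\mathbb Z[t]$ with
$$\epsilon>s_0\ge s_1\ge\dots\ge0,\tag{2.1}$$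
given by $h(t)=h_A(t)\big(\epsilon(1-t)-s(t)(1-t)^2\big)$; explicitly $h=\frac{e}{(1-t)^2}-\frac{s}{1-t}$ if $A$ is quadratic and $h=\frac{2e}{(1-t)(1-t^2)}-\frac{s}{1-t^2}$ if $A$ is cubic. If one restricts to critical modules, the same holds with (2.1) replaced by: $\epsilon>s_0>s_1>\dots\ge0$ (strict decrease until the coefficients reach $0$), and if $A$ is cubic and $\epsilon>1$ then $s\ne0$.

This is the conjecture in Koen De Naeghel, "Hilbert series of modules of GK-dimension two over elliptic algebras", arXiv:math/0606128 (2006). There the statements are known for generic $A$ (in the point scheme triple $(E,\mathcal L,\sigma)$, $E$ is a smooth elliptic curve and $\sigma$ a translation of infinite order), and they also hold for $k[x,y,z]$. The proof below never uses the point scheme.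

For $\epsilon=2$, statement B reads as follows. The polynomials in (2.1) are $s=0$ and $s=1+t+\dots+t^{m-1}$ with $m\geq 1$. The critical ones are $s=1$ and, for quadratic $A$ only, $s=0$. This matches the tests of Section 1.

## 3. Regularity, the polynomial $u_X$, and purity

**Conventions.** Put $\ell=3$ if $A$ is quadratic and $\ell=4$ if $A$ is cubic. $\operatorname{Hom}(X,Y)$ and $\operatorname{Ext}^i(X,Y)$ are degree-preserving. The graded version into $A$ is $\mathrm E^i(X)=\bigoplus_d\operatorname{Ext}^i(X,A(d))$, a graded module on the other side. "fd" means finite dimensional over $k$. For a graded space $T$ with fd components, $(T^*)_d=(T_{-d})^*$.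

We use three facts.

* **(F1)** (Artin–Schelter; Artin–Tate–Van den Bergh.) $A$ and $A^{op}$ are noetherian domains of global dimension $3$. On both sides the minimal resolution of $k$ is $0\to A(-3)\to A(-2)^3\to A(-1)^3\to A$ (quadratic) or $0\to A(-4)\to A(-3)^2\to A(-1)^2\to A$ (cubic). $\mathrm E^i(k)=0$ for $i\ne3$ and $\mathrm E^3(k)\cong k(\ell)$. In particular the dual complex is again a minimal resolution of a shift of $k$, so the entries of the last map span $A_1$.
* **(F2)** (Levasseur, *Some properties of non-commutative regular graded rings*, Glasgow Math. J. 34 (1992).) On both sides, with $j(X)=\min\{i:\mathrm E^i(X)\ne0\}$, we have $j(X)+\operatorname{GKdim}X=3$ for $X\ne0$, and $j(Y)\ge i$ for every nonzero submodule $Y\subseteq\mathrm E^i(X)$.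
* **(F3)** (Artin–Zhang, *Noncommutative projective schemes*, Prop. 7.2.) Let $\pi:\mathrm{Gr}A\to\mathrm{QGr}A$ be the exact quotient functor which kills the torsion modules; we write $\operatorname{Hom}_{\mathrm Q},\operatorname{Ext}_{\mathrm Q}$ in $\mathrm{QGr}A$. For $X$ finitely generated, $\operatorname{Ext}^i_{\mathrm Q}(\pi X,\pi Y)=\varinjlim_n\operatorname{Ext}^i(X_{\ge n},Y)$.

**The polynomial $u_X$.** By finite free resolutions, $h_X=q_Xh_A$ with $q_X\in\mathbb Z[t^{\pm1}]$. The poles of $h_X$ lie at $1$ (order $d\le3$) and, if $A$ is cubic, at $-1$ (order $\le1$). So for large $i$, $\dim X_i$ is a polynomial in $i$ of degree $d-1$ plus $C(-1)^i$. If $d=0$, non-negativity forces $C=0$ and $X$ is fd. If $d\ge1$, then $\sum_{i\le m}\dim X_i$ grows like $m^d$. So $\operatorname{GKdim}X$ is the order of the pole of $h_X$ at $t=1$, and the leading coefficient there is positive for $X\neq 0$.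

If $\operatorname{GKdim}X\le2$, then $q_X(1)=0$. Write $q_X=(1-t)u_X$, so $h_X=h_A(1-t)u_X$, and put
$$\epsilon(X)=u_X(1),\qquad c(X)=u_X'(1).$$
Inserting $h_A$ gives $\epsilon(X)=\iota_A\lim_{t\to 1}(1-t)^2h_X$. So $\epsilon$ is additive on short exact sequences, $\ge0$, zero iff $\operatorname{GKdim}X\le1$, and equal to $\epsilon_X$ if $\operatorname{GKdim}X=2$.

Let $S\subseteq S'$ with $\operatorname{GKdim}S'/S\le1$, and write $u_{S'}-u_S=(1-t)v$. Then $h_{S'/S}=v/(1-t)$ or $v/(1-t^2)$, hence $v(1)\ge0$, and
$$c(S')=c(S)-v(1)\le c(S).\tag{3.1}$$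

**Definition (pure).** $X$ is pure if $\operatorname{GKdim}X=2$ and $X$ has no nonzero submodule of GK-dimension $\le1$.

For example, $A/xA$ is pure by (P1), and $A/xA\oplus k$ is not. We collect what we need.

* **(P1)** *If $\operatorname{GKdim}X=2$ and $\operatorname{pd}X=1$, then $X$ is pure.* Let $0\to P_1\to P_0\to X\to0$ be a free resolution. If $0\ne N$ has $\operatorname{GKdim}N\le1$, then $j(N)\ge2$ by (F2), so $\operatorname{Hom}(N,P_0)=0=\operatorname{Ext}^1(N,P_1)$, and hence $\operatorname{Hom}(N,X)=0$.
* **(P2)** *If $X$ has no nonzero fd submodule, then $\operatorname{pd}X\le2$.* By (F1), computing with the resolution of the left module $k$, $\operatorname{Tor}_3(X,k)$ is a shift of $\{x\in X:xA_1=0\}=0$.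
* **(P3)** *If $\operatorname{pd}M\le1$ and $M/N$ is pure or $0$, then $\operatorname{pd}N\le1$.* $\operatorname{Tor}_2(N,k)$ lies between $\operatorname{Tor}_3(M/N,k)=0$ and $\operatorname{Tor}_2(M,k)=0$. If moreover $\operatorname{GKdim}N=2$, then $\operatorname{pd}N=1$, since nonzero free modules have GK-dimension three.
* **(P4)** *A critical module is pure; its nonzero submodules are critical with the same $\epsilon$; and a pure $M$ is critical iff no $0\ne N\subseteq M$ has $\epsilon(N)<\epsilon(M)$.* If $M$ is critical and $0\neq N\subseteq M$ had GK-dimension $\le1$, then so would $M/N$, and hence $M$. If $0\ne N'\subseteq N\subseteq M$, then $\operatorname{GKdim}N/N'\le\operatorname{GKdim}M/N'<2$ and $\epsilon(N)=\epsilon(M)-\epsilon(M/N)=\epsilon(M)$. The last claim holds since $\epsilon(M/N)=0$ iff $\operatorname{GKdim}M/N\le1$.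
* **(P5)** *A free module of rank $m$ does not embed in a free module of rank $<m$.* Compare $\lim_{t\to1}(1-t)^3h$.

## 4. Existence, and the two obstructions to criticality

**Step 1: proof of A(1).** Let $M$ be normalized, of GK-dimension two and projective dimension one, with minimal resolution $f:P_1\to P_0$. From $q_M(1)=0$ we get $\sum a_i=\sum b_i=n>0$, and $M$ normalized means $\alpha_1=0$. Suppose $\beta_j\le\alpha_j$. For $q\le j$ and $p\ge j$ the entry $f_{pq}$ has degree $\beta_q-\alpha_p\le0$ and vanishes. So $f$ embeds the first $j$ summands of $P_1$ into the first $j-1$ summands of $P_0$, against (P5).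

Conversely, if $\alpha_1=0$ and all $\beta_j>\alpha_j$, choose $0\ne c_j\in A_{\beta_j-\alpha_j}$. As $A$ is a domain, $\bigoplus_j(A/c_jA)(-\alpha_j)$ has the required minimal resolution. This proves A(1). Moreover, since $q_M=\sum_j(t^{\alpha_j}-t^{\beta_j})$,
$$u_M=\sum_j\big(t^{\alpha_j}+\dots+t^{\beta_j-1}\big)\ \text{ has coefficients}\ \ge0,\qquad \epsilon(M)=\sum_j(\beta_j-\alpha_j),\tag{4.1}$$
for every $M$ of GK-dimension two and projective dimension one (shift to normalize).

**Step 2: the block obstruction.** We show that a block triangular $f$ gives a non-critical $M$. Let $1\le j\le n-1$ and suppose the entries with $q\le j$, $p\ge j+1$ vanish, so that $f=\begin{pmatrix}B&*\\0&D\end{pmatrix}$ with $B$ of size $j\times j$. $B$ is injective since $f$ is. If $Dw=0$ with $w\ne0$ homogeneous, then $f$ embeds the direct sum of the first $j$ summands of $P_1$ and the free module generated by $(0,w)$, of rank $j+1$, into the first $j$ summands of $P_0$, against (P5). So $D$ is injective, and by the snake lemma $0\to\operatorname{coker}B\to M\to\operatorname{coker}D\to0$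 is exact. Both $B$ and $D$ are injective square matrices with minimal cokernel resolutions, so (4.1) gives both cokernels positive $\epsilon$. Hence $M$ is not critical.

If $\beta_j\le\alpha_{j+1}$, the entries with $q\le j,p\ge j+1$ have degree $\le0$ and vanish. So a critical $M$ satisfies $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$.

**Step 3: the cubic obstruction.** Let $A$ be cubic and $f:A(-1)^n\to A^n$ injective, $n\ge2$. Section 1 produced scalar base changes after which the first column is $(\ell',0,\dots,0)^T$. By Step 2 with $j=1$, $M$ is not critical. This finishes the necessity of the conditions in A(2).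

## 5. Data and their profiles $(u,w)$

**Definition (datum).** A datum is a pair $d=(\alpha,\beta)$ of multisets of integers of the same size $n\ge1$, with multiplicity functions $a_i,b_i$. Its profile is
$$u_i=\sum_{m\le i}(a_m-b_m),\qquad w_i=\sum_{m<i}a_m-\sum_{m\le i}b_m,\qquad\text{so}\qquad a_i=u_i-w_i,\quad b_i=u_{i-1}-w_i.$$
Put $\epsilon(d)=\sum_iu_i$. Call $d$ *admissible* if $\min\alpha<\min\beta$, $\max\alpha<\max\beta$ and $w_i\ge1$ for $\min\alpha<i<\max\beta$.

Examples: $(\{0,0\},\{1,1\})$ has $u=(u_0)=(2)$ and $w=0$. $(\{0\},\{2\})$ has $u=(1,1)$, $w_1=1$. $(\{0,1\},\{1,2\})$ has the same $u=(1,1)$ but $w_1=0$, and is not admissible.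

**Lemma 5.1.** $d$ is admissible iff $\beta_j>\alpha_j$ for $1\le j\le n$ and $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$.

*Proof.* "$\Leftarrow$": the conditions on min and max are $\alpha_1<\beta_1$ and $\alpha_n<\beta_n$. Let $\alpha_1<i<\beta_n$ and $j=\#\{\beta\le i\}\le n-1$. If $j=0$, then $w_i=\#\{\alpha<i\}\ge1$. If $j\ge1$, then $\alpha_{j+1}<\beta_j\le i$, so $w_i\ge(j+1)-j=1$.

"$\Rightarrow$": suppose $\beta_j\le\alpha_{j+1}$ with $1\le j\le n-1$, and put $i=\beta_j$. Then $\alpha_1<\beta_1\le i\le\alpha_n<\beta_n$, while $\#\{\alpha<i\}\le j$ and $\#\{\beta\le i\}\ge j$, so $w_i\le0$, a contradiction. Hence $\beta_j>\alpha_{j+1}\ge\alpha_j$ for $j\le n-1$, and $\beta_n>\alpha_n$. $\square$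

**Lemma 5.2.** Let $d$ be admissible, $l=\min\alpha$, $h=\max\beta-1$. Then $l\le h$; $u_i\ge1$ for $l\le i\le h$ and $u_i=0$ otherwise; $w_i=0$ unless $l<i\le h$, and then $1\le w_i\le\min(u_{i-1},u_i)$. Conversely, every pair $(u,w)$ with these properties is the profile of a unique admissible datum.

*Proof.* $l<\min\beta\le h+1$. We have $b_l=0$, so $u_l=a_l\ge1$, and $u_i=a_i+w_i\ge1$ for $l<i\le h$. Below $l$ nothing is counted. For $i\ge h+1$ all of $\alpha$ and $\beta$ is counted, also in $w_i$ because $\max\alpha\le h$; so $u_i=w_i=0$ there, and $w_i=0$ for $i\le l$. The upper bounds on $w_i$ are $a_i,b_i\ge0$.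

Conversely put $a_i=u_i-w_i$, $b_i=u_{i-1}-w_i$. These are $\ge0$; $a_l=u_l$ and $b_{h+1}=u_h$ are positive; $a_i=0$ outside $[l,h]$ and $b_i=0$ outside $[l+1,h+1]$. Since $\sum_{m\le i}(a_m-b_m)=\sum_{m\le i}(u_m-u_{m-1})=u_i$, the sizes agree and the profile is $(u,w)$. Admissibility is visible. $\square$

By translation we may always take $l=0$, and $h$ keeps its meaning.

**Definition (good).** An admissible $d$ is exceptional if $A$ is cubic, $l=h$ and $u_l\ge2$, i.e. $\alpha=\{l^n\}$, $\beta=\{(l+1)^n\}$ with $n\ge2$. It is good if it is admissible and not exceptional.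

For a datum $d$ put $P_0=\bigoplus A(-\alpha_p)$ and $P_1=\bigoplus A(-\beta_q)$. Let $V=V(d)$ be the vector space of $f\in\operatorname{Hom}(P_1,P_0)$ whose degree-$0$ entries all vanish, $V^\circ\subseteq V$ the set of injective ones, and $M_f=\operatorname{coker}f$. For $f\in V^\circ$ the resolution is minimal, $u_{M_f}=\sum u_it^i$ and $\epsilon(M_f)=\epsilon(d)$; $M_f$ is pure by (P1). For $d$ admissible, $V^\circ\ne\emptyset$ (diagonal matrices). As $f$ is injective iff it is so in each degree, $V\setminus V^\circ$ is then a countable union of proper Zariski closed subsets. Recall that $\mathbb C^N$ is never a countable union of proper Zariski closed subsets (each has measure zero).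

By Lemma 5.1 and Section 4, A(2) is, up to translation, the following statement.

**Theorem 5.3.** For every good $d$ there is $f\in V^\circ(d)$ with $M_f$ critical.

If $\epsilon(d)=1$ this is clear: a nonzero $N\subseteq M_f$ has $\epsilon(N)\ge1$ by purity, so (P4) applies.

## 6. Hilbert series: from A to B

**Step 1: all modules.** For $M$ as in A(1), $u=u_M$ has coefficients $u_i\ge0$, zero for $i<0$, with $u_0=a_0>0$ and $u(1)=\epsilon$. Conversely any such $u$ is realized by $\bigoplus_i(A/xA)(-i)^{u_i}$, $0\ne x\in A_1$. Put $s=(\epsilon-u)/(1-t)$, i.e. $s_i=\epsilon-\sum_{j\le i}u_j$. Then $u_0=\epsilon-s_0$ and $u_i=s_{i-1}-s_i$ for $i\geq 1$, so $u\leftrightarrow s$ is a bijection onto the polynomials satisfying (2.1). Finally $h=h_A(1-t)u=h_A(\epsilon(1-t)-s(1-t)^2)$. Inserting $h_A$ and $\epsilon=\iota_Ae$ gives the explicit forms.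

**Step 2: critical modules, assuming A(2).** If $M$ is critical, its datum is admissible, so $u$ has support an interval $[0,h]$ by Lemma 5.2. Equivalently, $s$ decreases strictly until it reaches $0$. If $A$ is cubic and $s=0$, then $u=\epsilon$, $h=0$, and the datum is $(\{0^\epsilon\},\{1^\epsilon\})$, so $\epsilon=1$ by A(2).

Conversely, given $u$ with support $[0,h]$, put $w_i=\min(u_{i-1},u_i)$ for $1\le i\le h$ and $w_i=0$ otherwise. The resulting admissible datum is exceptional only if $A$ is cubic, $s=0$ and $\epsilon>1$. Otherwise A(2) provides a critical module. $\square$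

So everything now rests on Theorem 5.3.

## 7. Gluing critical modules and specializing submodules

A natural plan is induction on $\epsilon$: glue a critical module for a small datum to a critical module for another. The result is an extension, so it is never critical itself. But it controls which $\epsilon(N)$ can occur for *general* $f$.

**Lemma 7.1.** Let $d$ be admissible and suppose that no $M_f$, $f\in V^\circ$, is critical. Then there is an integer $0<\epsilon'<\epsilon(d)$ such that for *every* $f\in V^\circ$ the module $M_f$ has a submodule $N$ with $\epsilon(N)=\epsilon'$.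

*Proof.* **Step 1: truncated submodules form closed sets.** For $m\in\mathbb Z$ let $U_m\subseteq V$ be the open set where $f$ is injective in degrees $\le m$. Over $U_m$ the spaces $(M_f)_i$, $i\le m$, form vector bundles, finitely many of them nonzero. For a Hilbert function $\eta$ let $C_{\eta,m}\subseteq U_m$ be the set of $f$ for which there are subspaces $N_i\subseteq(M_f)_i$ $(i\le m)$ with $\dim N_i=\eta_i$ and $N_iA_1\subseteq N_{i+1}$ $(i<m)$. It is the image of a closed subset of a fibre product of Grassmann bundles, which is proper over $U_m$; so $C_{\eta,m}$ is closed in $U_m$. Let $Z_{\eta,m}$ be its closure in $V$; then $Z_{\eta,m}\cap U_m=C_{\eta,m}$.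

**Step 2: passing to the limit in $m$.** If $f\in V^\circ$ lies in $C_{\eta,m}$ for all $m$, then $M_f$ has a graded submodule with Hilbert function $\eta$. Indeed the sets of truncated choices form an inverse system of nonempty compact Hausdorff spaces, whose limit is nonempty, and $A$ is generated by $A_1$.

**Step 3: one Hilbert series serves all $f$.** By hypothesis, purity and (P4), each $f\in V^\circ$ has a submodule $N\subseteq M_f$ with $0<\epsilon(N)<\epsilon(d)$, so $f\in\bigcap_mC_{\eta,m}$ for $\eta=h_N$. The series $h_N=q_Nh_A$ range over a countable set. If for each of the relevant $\eta$ some $Z_{\eta,m}\ne V$, then $V$ would be the union of $V\setminus V^\circ$ and countably many proper closed subsets, which is impossible. So for some such $\eta$ all $Z_{\eta,m}=V$, i.e. $C_{\eta,m}=U_m\supseteq V^\circ$ for all $m$. By Step 2 every $M_f$, $f\in V^\circ$, has a submodule with Hilbert series $\eta$, and $\eta$ determines $\epsilon'$. $\square$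

**Lemma 7.2.** If $0\to M_1\to M_0\to M_2\to0$ is exact with $M_1,M_2$ critical, every submodule $N\subseteq M_0$ has $\epsilon(N)\in\{0,\epsilon(M_1),\epsilon(M_2),\epsilon(M_0)\}$.

*Proof.* By (P4), $\epsilon(N\cap M_1)\in\{0,\epsilon(M_1)\}$, and the image of $N$ in $M_2$ has $\epsilon\in\{0,\epsilon(M_2)\}$. Add. $\square$

**Definition (decomposition).** $d$ decomposes into a sub $d'$ and a quotient $d''$ (with profiles $(u',w')$, $(u'',w'')$) if $u=u'+u''$ and $c:=w-w'-w''$ satisfies $0\le c_i\le\min(a_i',b_i'')$ for all $i$. Then $a=a''+(a'-c)$ and $b=b'+(b''-c)$.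

Example: $d=(\{0\},\{2\})$ decomposes into the sub $(\{1\},\{2\})$ and the quotient $(\{0\},\{1\})$ with $c_1=1$. The next lemma then glues $A/bA(-1)$ and $A/aA$ to $A/abA$. The integers $c_i$ count free summands that cancel.

**Lemma 7.3.** If $d$ decomposes into $d',d''$ and $g'\in V^\circ(d')$, $g''\in V^\circ(d'')$, then there is $f_0\in V^\circ(d)$ and an exact sequence $0\to\operatorname{coker}g'\to M_{f_0}\to\operatorname{coker}g''\to0$.

*Proof.* Let $P_C=\bigoplus A(-i)^{c_i}$, and write $P_0'=P_C\oplus P_{01}$, $P_1''=P_C\oplus P_{11}$. Put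
$$f_0=(g''\oplus1_{P_{01}})\circ(g'\oplus1_{P_{11}}):\ P_1'\oplus P_{11}\to P_C\oplus P_{01}\oplus P_{11}\to P_0''\oplus P_{01}.$$
Source and target have the degrees of $d$. The entries $P_1'\to P_0''$ are sums of products of two elements of positive degree; $P_1'\to P_{01}$ and $P_{11}\to P_0''$ are entries of $g'$ and $g''$; $P_{11}\to P_{01}$ is $0$. So degree-$0$ entries vanish and $f_0\in V(d)$; it is injective as a composite of injective maps. For injective $\psi,\phi$ the sequence $0\to\operatorname{coker}\psi\to\operatorname{coker}\phi\psi\to\operatorname{coker}\phi\to0$ is exact. $\square$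

**Corollary 7.4.** Let $d$ be good with $\epsilon=\epsilon(d)$, and suppose Theorem 5.3 holds for good data with smaller $\epsilon$. If $d$ has two decompositions into good pairs, with $\{\epsilon(d'),\epsilon(d'')\}$ equal to $\{x,\epsilon-x\}$ and to $\{y,\epsilon-y\}$, and these sets are disjoint, then Theorem 5.3 holds for $d$. One of the two decompositions may be replaced by any $f_0\in V^\circ(d)$ for which $M_{f_0}$ is an extension of two critical modules with $\epsilon$'s equal to $y$ and $\epsilon-y$.

*Proof.* Otherwise take $\epsilon'$ from Lemma 7.1. By Lemmas 7.3 and 7.2 it lies in both sets. $\square$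

**Reversal.** The map $(\alpha,\beta)\mapsto(-\beta,-\alpha)$ replaces $a_i,b_i,u_i,w_i$ by $b_{-i},a_{-i},u_{-i-1},w_{-i}$. For instance the new $w_i$ is $\sum_{m>-i}b_m-\sum_{m\ge-i}a_m=w_{-i}$, as $\sum a=\sum b$. So decompositions of $d$ correspond to decompositions of the reversed datum with sub and quotient interchanged. Being admissible, exceptional or good is invariant.

**Where gluing stops.** For $\epsilon=2$ the only available set is $\{1,1\}$, for $\epsilon=3$ it is $\{1,2\}$; two disjoint sets do not exist. For cubic $A$ it gets worse. Take $u=(3,1)$, $w_1=1$, $\epsilon=4$. The only good data with $\epsilon=2$ are the translates of $u=(1,1)$, since $u=(2)$ is exceptional, and no two of these add up to $(3,1)$. So only $\{1,3\}$ is available. We need an independent argument for such data.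

## 8. The small data, and what a parameter count must achieve

**Proposition 8.1.** Let $d$ be admissible with $l=0$, $\epsilon(d)\ge2$, $a_ib_i=0$ for all $i$, and suppose one of:

* (Q) $A$ is quadratic and $h\le1$;
* (Q′) $A$ is quadratic and $d=(\{0\},\{3\})$;
* (K) $A$ is cubic and $1\le h\le2$.

Then some $M_f$, $f\in V^\circ(d)$, is critical.

The approach is to count parameters. If no $M_f$ is critical, every $M_f$ has a flag of submodules with critical subquotients. For suitably general $f$, every first-order deformation of $M_f$ must carry the flag along. So classes in an $\operatorname{Ext}^1(M,M)$ must come from an $\operatorname{Ext}^1$ of flags. If the latter is smaller, we have a contradiction.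

Two points need care. First, quotients of $M$ can have projective dimension two, as $Q$ in Section 1; this disappears in $\mathrm{QGr}A$, but there $\operatorname{Ext}^2$ appears. Second, only Euler characteristics are computable from Hilbert series. A nonzero $\operatorname{Ext}^2(\pi(M/M_{i-1}),\pi S_i)$ would enlarge the $\operatorname{Ext}^1$ of the flag beyond control. The remedy is to choose the flag so that exactly these $\operatorname{Ext}^2$ vanish. Sections 9–13 build the tools and Section 14 carries out the count.

## 9. The duality functor $\Theta$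

The purpose of this section is a version of Serre duality: an autoequivalence $\Theta$ with $u_{\Theta X}=t^\ell u_X$ through which $\operatorname{Ext}^3(T,-)$, $T$ fd, becomes a $\operatorname{Hom}$.

**Step 1: fd modules.** By (F1) and induction on length, $\mathrm E^i(T)=0$ for fd $T$ and $i\ne3$. So if $P_\bullet$ is a free resolution of $T$ of length three, its dual is a free resolution of $\mathrm E^3(T)$, and dualizing again gives back $T$. Hence $\mathrm E^3$ is an exact duality between fd right and fd left modules, with inverse given by the same formula. Put $\Theta(T)=\mathrm E^3(T)^*$. This is an exact autoequivalence of the category of fd right modules, commuting with shifts, with $\Theta(k)=k(\ell)^*=k(-\ell)$, so $h_{\Theta T}=t^\ell h_T$.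

**Step 2: extension to all finitely generated $X$.** Put $\Theta X=\varprojlim_n\Theta(X/X_{\ge n})$. The kernel of $\Theta(X/X_{\ge n+1})\to\Theta(X/X_{\ge n})$ is $\Theta(X_{\ge n}/X_{\ge n+1})$, concentrated in degree $n+\ell$. So the limit is attained in each degree, and
$$\Theta X/(\Theta X)_{\ge n+\ell}=\Theta(X/X_{\ge n}),\qquad h_{\Theta X}=t^\ell h_X.\tag{9.1}$$

**Step 3: $\Theta$ is an exact autoequivalence of the category of finitely generated graded modules.**

* *$\Theta X$ is finitely generated.* It is bounded below with fd components. A map $\Theta X\to k(-d)$ factors through $\Theta(X/X_{\ge d+1-\ell})$, so $\operatorname{Hom}(\Theta X,k(-d))\cong\operatorname{Hom}(X,k(-d+\ell))$, which is fd and zero for almost all $d$. Now use graded Nakayama.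
* *Exactness* holds since $X\mapsto X/X_{\ge n}$ is exact.
* *Full faithfulness.* $\operatorname{Hom}(X,Y)=\varprojlim_n\operatorname{Hom}(X/X_{\ge n},Y/Y_{\ge n})$, and by (9.1) the same for $\Theta X,\Theta Y$.
* *Essential surjectivity.* Given $Y$, put $T_n=\Theta^{-1}(Y/Y_{\ge n+\ell})$. It lives in degrees $<n$, and the kernel of the surjection $T_{n+1}\to T_n$ is concentrated in degree $n$. So $X=\varprojlim T_n$ satisfies $X/X_{\ge n}=T_n$. It is finitely generated by the same computation of $\operatorname{Hom}(-,k(-d))$, and $\Theta X=Y$.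

Consequently $\Theta$ preserves GK-dimension, $\epsilon$, projective dimension, purity and criticality, and
$$u_{\Theta X}=t^\ell u_X,\qquad c(\Theta X)=c(X)+\ell\,\epsilon(X).\tag{9.2}$$
For $k[x,y,z]$, graded local duality says $\mathrm E^3(T)\cong T^*(3)$, so there $\Theta X\cong X(-3)$.

**Step 4: the duality formula.** Let $T$ be fd. As the global dimension is three, $\bigoplus_d\operatorname{Ext}^3(T,Y(d))$ is right exact in $Y$. The natural map from $Y\otimes_A\mathrm E^3(T)$ to it is an isomorphism for $Y$ finitely generated free, hence for all finitely generated $Y$. Taking degree $0$ and the adjunction between $\otimes$ and $\operatorname{Hom}_k(-,k)$ we obtain, naturally,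
$$\operatorname{Ext}^3(T,Y)^*\cong\operatorname{Hom}(Y,\Theta T),\qquad\dim\operatorname{Ext}^3(T,A(-b))=\dim(\Theta T)_b=\dim T_{b-\ell}.\tag{9.3}$$

## 10. Ext groups in $\mathrm{QGr}A$ and the Euler form

Let $X,Y$ have GK-dimension two and projective dimension one, with minimal resolutions of types $(\alpha^X,\beta^X)$ and $(\alpha^Y,\beta^Y)$. Put $u=u_X$, $v=u_Y$, $T_n=X/X_{\ge n}$, and let $P_1\to P_0$ be the resolution of $Y$.

**Step 1: Ext from fd modules into $Y$.** For fd $T$ and free $P$ only $\operatorname{Ext}^3(T,P)$ is nonzero. So $\operatorname{Hom}(T,Y)=\operatorname{Ext}^1(T,Y)=0$, and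
$$0\to\operatorname{Ext}^2(T,Y)\to\operatorname{Ext}^3(T,P_1)\to\operatorname{Ext}^3(T,P_0)\to\operatorname{Ext}^3(T,Y)\to0\tag{10.1}$$
is exact.

**Step 2: comparison with $\mathrm{QGr}A$.** We have $\operatorname{Ext}^{\ge2}(X,Y)=0$, and $\operatorname{pd}X_{\ge n}\le2$ by (P2), since $X$ is pure. The long exact sequence of $0\to X_{\ge n}\to X\to T_n\to0$, in the limit over $n$ with (F3), gives $\operatorname{Hom}_{\mathrm Q}(\pi X,\pi Y)=\operatorname{Hom}(X,Y)$, $\operatorname{Ext}^{\ge3}_{\mathrm Q}(\pi X,\pi Y)=0$, and
$$0\to\operatorname{Ext}^1(X,Y)\to\operatorname{Ext}^1_{\mathrm Q}(\pi X,\pi Y)\to\varinjlim\operatorname{Ext}^2(T_n,Y)\to0,\tag{10.2}$$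
$$\operatorname{Ext}^2_{\mathrm Q}(\pi X,\pi Y)=\varinjlim\operatorname{Ext}^3(T_n,Y),\qquad\operatorname{Ext}^2_{\mathrm Q}(\pi X,\pi Y)^*\cong\operatorname{Hom}(Y,\Theta X).\tag{10.3}$$
For the last isomorphism let $W\in\{Y,P_0,P_1\}$. By (9.3) and (9.1), $\operatorname{Ext}^3(T_n,W)^*\cong\operatorname{Hom}(W,\Theta X/(\Theta X)_{\ge n+\ell})$. As soon as $n+\ell$ exceeds all degrees of generators and relations of $W$, this equals $\operatorname{Hom}(W,\Theta X)$, compatibly in $n$. So all terms of (10.1) for $T=T_n$ are constant for $n\gg0$. In particular all Ext groups above are fd, and with (10.1) and (9.3)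
$$\dim\varinjlim\operatorname{Ext}^2(T_n,Y)\le\sum_q\dim X_{\beta^Y_q-\ell},\tag{10.4}$$
$$\dim\varinjlim\operatorname{Ext}^3(T_n,Y)-\dim\varinjlim\operatorname{Ext}^2(T_n,Y)=\sum_j\big(\dim X_{\alpha^Y_j-\ell}-\dim X_{\beta^Y_j-\ell}\big).\tag{10.5}$$

**Step 3: the Euler form.** Put $\chi(X,Y)=\sum_i(-1)^i\dim\operatorname{Ext}^i_{\mathrm Q}(\pi X,\pi Y)$ and
$$\chi_{gr}(X,Y)=\dim\operatorname{Hom}(X,Y)-\dim\operatorname{Ext}^1(X,Y)=\sum_j(\dim Y_{\alpha^X_j}-\dim Y_{\beta_j^X}).$$
The last sum is the constant term of $q_X(t^{-1})h_Y(t)=(1-t^{-1})u(t^{-1})(1-t)v(t)h_A(t)$. Since $(1-t)(1-t^{-1})h_A$ is $-t^{-1}/(1-t)$ resp. $-t^{-1}/(1-t^2)$,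
$$\chi_{gr}(X,Y)=-\sum_{j\le i+1}u_iv_j\ \text{(quadratic)},\qquad-\sum_{j\le i+1,\ j\equiv i+1\,(2)}u_iv_j\ \text{(cubic)}.$$
By (10.2), (10.3) and (10.5), $\chi(X,Y)=\chi_{gr}(X,Y)+\chi_{gr}(Y,X(-\ell))$. As $X(-\ell)$ has polynomial $t^\ell u$, the second summand is minus the sum of $u_iv_j$ over $i+\ell\le j+1$, with $i+\ell\equiv j+1$ mod $2$ if $A$ is cubic. That is $j\ge i+2$ in the quadratic case, and $j\ge i+3$, $j\not\equiv i$ mod $2$, in the cubic case. The two index sets together are all pairs, respectively all pairs of different parity. Hence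
$$-\chi(X,Y)=\epsilon(X)\epsilon(Y)\ \text{(quadratic)},\qquad-\chi(X,Y)=p_Xq_Y+q_Xp_Y\ \text{(cubic)},\tag{10.6}$$
where $p_X=\sum_{i\text{ even}}u_i\ge0$ and $q_X=\sum_{i\text{ odd}}u_i\ge0$ by (4.1).

As a check, let $A=k[x,y,z]$ and $X=Y=A/xA$, the structure sheaf of a line $L$ in the plane. Then $\dim\operatorname{Hom}_{\mathrm Q}=1$, $\operatorname{Ext}^1_{\mathrm Q}=H^0(\mathcal O_L(1))$ has dimension $2$ and $\operatorname{Ext}^2_{\mathrm Q}=0$, so $\chi=-1$. For cubic $A$ and an exceptional datum, $u=(n)$ gives $p=n$, $q=0$ and $\chi(M,M)=0$; the count of Section 14 is then empty, as it must be.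

## 11. Saturating a pure quotient

For $X$ with $\operatorname{GKdim}X=2$, $\operatorname{pd}X=1$ put $X^\vee=\mathrm E^1(X)$. Since $\mathrm E^0(X)=0$ by (F2), the dual of a length-one free resolution of $X$ is a free resolution of $X^\vee$. Dualizing again, $\mathrm E^0(X^\vee)=0$ and $X^{\vee\vee}\cong X\neq 0$, naturally in $X$ (lift a morphism to resolutions and dualize twice). So $j(X^\vee)=1$, i.e. $\operatorname{GKdim}X^\vee=2$, and $\operatorname{pd}X^\vee=1$. All this holds for left modules too.

**Lemma 11.1.** Let $\operatorname{GKdim}M=2$, $\operatorname{pd}M=1$, and let $Q=M/N$ be pure. There is $\bar Q\supseteq Q$ with $\operatorname{GKdim}\bar Q=2$, $\operatorname{pd}\bar Q=1$ and $\bar Q/Q$ fd; and $\bar Q=M$ if $N=0$.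

In Section 1, $Q=(H/xH)_{\ge1}(1)$ and one may take $\bar Q=(H/xH)(1)$.

*Proof.* Let $N\ne0$. By purity of $M$ and (P3), $\operatorname{GKdim}N=2$ and $\operatorname{pd}N=1$.

**Step 1: dualize once, to find a candidate.** Let $L=\mathrm E^1(Q)$ and $G=\mathrm E^2(Q)$. As $\mathrm E^0(N)=0=\mathrm E^2(M)$, the sequence $0\to L\to M^\vee\to N^\vee\to G\to0$ is exact. Let $I$ be the image of the middle map. By (F2), $j(G)\ge2$ or $G=0$. Since $I\subseteq N^\vee$ and $N^\vee$ is pure, $\operatorname{pd}I\le2$ by (P2), so $\operatorname{Tor}_2$ of $L$ lies between $\operatorname{Tor}_3$ of $I$ and $\operatorname{Tor}_2$ of $M^\vee$, both zero, and $\operatorname{pd}L\le1$. Moreover $L\ne0$ since $j(Q)=1$, and $L\subseteq M^\vee$ with $M^\vee$ pure; so $\operatorname{GKdim}L=2$, $\operatorname{pd}L=1$ and $\mathrm E^0(L)=0$. Put $\bar Q=L^\vee$; it has GK-dimension two and projective dimension one.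

**Step 2: dualize back, to compare $Q$ with $\bar Q$.** From $0\to L\to M^\vee\to I\to0$ and $0\to I\to N^\vee\to G\to0$ we get exact sequences
$$0\to\mathrm E^1(I)\to M\to\bar Q\to\mathrm E^2(I)\to0,\qquad0\to N\to\mathrm E^1(I)\to\mathrm E^2(G)\to0,$$
using $\mathrm E^0(L)=0$, $\mathrm E^2(M^\vee)=0$, $\mathrm E^1(G)=0$ and $\mathrm E^2(N^\vee)=0$. Also $\mathrm E^2(I)\cong\mathrm E^3(G)$, because $\mathrm E^2(N^\vee)=\mathrm E^3(N^\vee)=0$. The composite $N\to\mathrm E^1(I)\to M$ is $(-)^\vee$ applied to $M^\vee\to I\to N^\vee$, which is the dual of the inclusion $N\subseteq M$. By naturality of biduality it is that inclusion.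

**Step 3: the error terms are fd.** So $\mathrm E^2(G)\cong\mathrm E^1(I)/N$ embeds in $M/N=Q$, which is pure, while $\mathrm E^2(G)$ has GK-dimension $\le1$ by (F2). Hence $\mathrm E^2(G)=0$ and $\mathrm E^1(I)=N$, so $Q=M/N\subseteq\bar Q$ with $\bar Q/Q\cong\mathrm E^3(G)$. Now $j(G)\ge3$ or $G=0$, so $G$ is fd, and so is $\mathrm E^3(G)$. $\square$

## 12. Flags of minimal moment

Let $\operatorname{GKdim}M=2$, $\operatorname{pd}M=1$. We build a flag $0=M_0\subset M_1\subset\dots\subset M_r=M$, called a *greedy flag*, that makes certain $\operatorname{Ext}^2$ vanish. Suppose $M_{i-1}$ is constructed and $Q=M/M_{i-1}$ is nonzero and pure; for $i=1$ this is (P1).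

**Step 1: choose the next piece.** Let $\bar Q\supseteq Q$ be as in Lemma 11.1. Let $s$ be the minimal $\epsilon$ of nonzero submodules of $\bar Q$; $s\ge1$ as $\bar Q$ is pure. Put
$$\mathcal S=\{0\ne S\subseteq\bar Q:\ \epsilon(S)=s,\ \bar Q/S\text{ has no nonzero submodule of GK-dimension}\le1\}.$$
If $0\ne S\subseteq\bar Q$ has $\epsilon(S)=s$, enlarging $S$ by the largest submodule of $\bar Q/S$ of GK-dimension $\le1$ gives an element $S^{sat}\in\mathcal S$. Each $S\in\mathcal S$ is critical, by minimality of $s$ and (P4), and has $\operatorname{pd}S=1$ by (P3), since $\bar Q/S$ is pure or $0$. The integer $c(S)=\sum_jj\,u_{S,j}$ is bounded below on $\mathcal S$: by (4.1) $u_{S,j}\ge0$, and $\sum_ju_{S,j}=s$, and $u_{S,j}=0$ for $j$ below the lowest degree of $\bar Q$. Let $S_i\in\mathcal S$ have minimal $c$.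

**Step 2: return to $M$.** Let $M_i$ be the preimage of $S_i\cap Q$ in $M$. As $\bar Q/Q$ is fd, $S_i\cap Q\ne0$ and
$$\pi(M_i/M_{i-1})=\pi S_i,\qquad\pi(M/M_{i-1})=\pi\bar Q.$$
Moreover $M/M_i\subseteq\bar Q/S_i$ is pure or $0$, so the construction can go on, and $\operatorname{pd}M_i=1$ by (P3). It stops because $\epsilon(M/M_i)<\epsilon(M/M_{i-1})$. If $r=1$, then $\bar Q=M$ and $M=S_1$ is critical. So if $M$ is not critical, then $r\ge2$.

**Step 3: the vanishing.** We claim
$$\operatorname{Ext}^2_{\mathrm Q}(\pi(M/M_{i-1}),\pi S_i)=0.\tag{12.1}$$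
By (10.3) the dual is $\operatorname{Hom}(S_i,\Theta\bar Q)$. A nonzero $\theta$ in it is injective: a nonzero kernel would make the image of GK-dimension $\le1$ inside the pure module $\Theta\bar Q$. So $S'=\Theta^{-1}S_i$ embeds in $\bar Q$ with $\epsilon(S')=s$ and, by (9.2), $c(S')=c(S_i)-\ell s$. Then $S'^{sat}\in\mathcal S$, and by (3.1) $c(S'^{sat})\le c(S')<c(S_i)$, contradicting the choice of $S_i$.

## 13. Extensions of flags

We bound the first-order deformations of a greedy flag in $\mathrm{QGr}A$.

Let $\mathcal F$ be the category of flags $W_1\subseteq\dots\subseteq W_r$ in $\mathrm{QGr}A$, with underlying object $W=W_r$. It is an extension-closed full subcategory of the abelian category of diagrams $W_1\to\dots\to W_r$. Its exact sequences are those exact at each step, and $\operatorname{Hom}_{\mathcal F},\operatorname{Ext}^1_{\mathcal F}$ satisfy the usual six-term exact sequences.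

**Lemma 13.1.** For a greedy flag of $M$ and $W_\bullet=(\pi M_1\subseteq\dots\subseteq\pi M_r)$,
$$\dim\operatorname{Ext}^1_{\mathcal F}(W_\bullet,W_\bullet)\le\dim\operatorname{Hom}_{\mathcal F}(W_\bullet,W_\bullet)-\sum_{i\ge j}\chi(S_i,S_j).\tag{13.1}$$

*Proof.* We prove the same for the flag induced on $\pi(M/M_{m-1})$, with $i\ge j\ge m$, by descending induction on $m$. For $m=r+1$ the object is zero. We write the step for $m=1$; the general step is identical, with $M/M_{m-1}$ and $S_m$ in place of $M$ and $S_1$.

**Step 1: split off the first piece.** Let $S=\pi S_1=\pi M_1$ with the constant flag $(S,\dots,S)$, and $W'_\bullet=W_\bullet/S$, so $W_1'=0$. Omitting the zero first step, $W'_\bullet$ is the flag on $\pi(M/M_1)$, and the omission does not change $\operatorname{Hom}$ and $\operatorname{Ext}^1$.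

* $\operatorname{Hom}_{\mathcal F}(W,S)=\operatorname{Hom}_{\mathrm Q}(W,S)$, as every map to a constant flag is filtered. Also $\operatorname{Ext}^1_{\mathcal F}(W,S)=\operatorname{Ext}^1_{\mathrm Q}(W,S)$: in an extension $B$ of $W$ by $S$, exactness of $0\to S\to B_i\to W_i\to0$ forces $B_i$ to be the preimage of $W_i$.
* $\operatorname{Hom}_{\mathcal F}(W,W')=\operatorname{Hom}_{\mathcal F}(W',W')$, since a filtered map sends $W_1=S$ to $W_1'=0$.
* Pullback along $W\to W'$ gives $\operatorname{Ext}^1_{\mathcal F}(W',W')\cong\operatorname{Ext}^1_{\mathcal F}(W,W')$, with inverse $B\mapsto B/B_1$. For an extension $B$ of $W$ by $W'$, the map $B_1\to W_1=S$ is an isomorphism as $W_1'=0$. So $B_1$ meets $W'$ trivially, $B/B_1$ is an extension of $W/S=W'$ by $W'$, and $B\to(B/B_1)\times_{W'}W$ is a map between extensions of $W$ by $W'$, hence an isomorphism. Conversely, an extension $B'$ of $W'$ by $W'$ has $B_1'=0$, so its pullback $B$ has $B_1=S$ and $B/B_1=B'$.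

**Step 2: the long exact sequence.** Applying $\operatorname{Hom}_{\mathcal F}(W,-)$ to $0\to S\to W\to W'\to0$ we get the exact sequence
$$0\to\operatorname{Hom}_{\mathrm Q}(W,S)\to\operatorname{Hom}_{\mathcal F}(W,W)\to\operatorname{Hom}_{\mathcal F}(W',W')\to\operatorname{Ext}^1_{\mathrm Q}(W,S)\to\operatorname{Ext}^1_{\mathcal F}(W,W)\to\operatorname{Ext}^1_{\mathcal F}(W',W').$$
By Section 10 and induction all terms are fd, so
$$\dim\operatorname{Ext}^1_{\mathcal F}(W,W)-\dim\operatorname{Hom}_{\mathcal F}(W,W)\le\big(\dim\operatorname{Ext}_{\mathrm Q}^1(W,S)-\dim\operatorname{Hom}_{\mathrm Q}(W,S)\big)+\dim\operatorname{Ext}^1_{\mathcal F}(W',W')-\dim\operatorname{Hom}_{\mathcal F}(W',W').$$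

**Step 3: use the vanishing.** By (12.1) the first bracket is $-\chi(W,S)$. The objects $\pi(M/M_{i-1})=\pi\bar Q$ and $\pi S_i$ come from modules of GK-dimension two and projective dimension one, so by Section 10 all their Ext groups into $S$ are fd and vanish in degrees $\ge3$. Thus $\chi(-,S)$ is additive on $0\to\pi S_i\to\pi(M/M_{i-1})\to\pi(M/M_i)\to0$, and $\chi(W,S)=\sum_i\chi(S_i,S_1)$. Induction finishes the proof. $\square$

## 14. The parameter count for the small data

*Proof of Proposition 8.1.* Suppose no $M_f$, $f\in V^\circ$, is critical.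

**Step 1: choose $f$ so general that every flag on $M_f$ deforms with $f$.** A *type* $\mathbf t$ is an integer $r\ge2$ with data $(\alpha^i,\beta^i)$, $1\le i\le r$, where $(\alpha^r,\beta^r)=d$; there are countably many. With the corresponding free modules $P^i_0,P^i_1$, let $Y_{\mathbf t}$ be the affine scheme of tuples of degree-preserving maps
$$f_i:P_1^i\to P_0^i\ (1\le i\le r,\ f_r\in V),\quad g_\nu^i:P^i_\nu\to P^{i+1}_\nu\ (1\le i<r,\ \nu=0,1),\quad f_{i+1}g^i_1=g^i_0f_i,$$
and $\rho:Y_{\mathbf t}\to V$ the map to $f_r$. As a set, $Y_{\mathbf t}$ is a finite disjoint union of smooth irreducible locally closed subvarieties $Y_{\mathbf t,s}$ such that either $\rho(Y_{\mathbf t,s})$ is not dense in $V$, or $d\rho:T_yY_{\mathbf t,s}\to V$ is surjective for all $y\in Y_{\mathbf t,s}$. To see this, take a smooth irreducible open subset of the reduced scheme. If $\rho$ is dominant on it, shrink it by generic smoothness (characteristic $0$) until $d\rho$ is surjective everywhere. Then pass to the closed complement and repeat; this ends by noetherian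 induction. Since $V$ is not a countable union of proper closed subsets, there is $f\in V^\circ$ outside all non-dense $\rho(Y_{\mathbf t,s})$.

**Step 2: every direction $\zeta\in V$ lifts to a deformation of a greedy flag.** Let $M=M_f$ with greedy flag $M_\bullet$; $r\ge2$ since $M$ is not critical. Minimal resolutions of the $M_i$ (with $f$ itself for $M_r=M$) and lifts of the inclusions to chain maps give a point $y\in Y_{\mathbf t}$ over $f$ for a suitable $\mathbf t$. By the choice of $f$, $d\rho$ is surjective at $y$ on its stratum. So for each $\zeta\in V$ there are $f_i',g'$ with $f_r'=\zeta$ such that $f_i+\tau f_i'$, $g+\tau g'$ satisfy the equations over $R=k[\tau]/\tau^2$. Put $\tilde M_i=\operatorname{coker}(f_i+\tau f_i')$. As $f_i$ is injective, the snake lemma gives exact sequences $0\to M_i\xrightarrow{\tau}\tilde M_i\to M_i\to0$. The induced map $\tilde M_i\to\tilde M_{i+1}$ is injective since it is so on sub and quotient. So $M_\bullet$ gets a strict extension by itself. Its underlying class in $\operatorname{Ext}^1(M,M)$ is, up to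 sign, the image of $\zeta$ under $\operatorname{Hom}(P_1,P_0)\to\operatorname{Hom}(P_1,M)\to\operatorname{Ext}^1(M,M)$: with the obvious lift $P_0\to\tilde M$, the element $f(b)$ becomes $-\tau\zeta(b)$ in $\tilde M$. Applying $\pi$, the image $\mathcal T$ of
$$V\to\operatorname{Ext}^1(M,M)\to\operatorname{Ext}^1_{\mathrm Q}(\pi M,\pi M)$$
lies in the image of $\operatorname{Ext}^1_{\mathcal F}(W_\bullet,W_\bullet)$, where $W_\bullet=\pi M_\bullet$.

**Step 3: $\mathcal T$ is almost everything.** Since $a_ib_i=0$ for all $i$, there are no degree-$0$ entries, so $V=\operatorname{Hom}(P_1,P_0)$, which maps onto $\operatorname{Ext}^1(M,M)$. By (10.2) and (10.4), $\mathcal T$ has codimension $\delta\le\sum_q\dim M_{\beta_q-\ell}$ in $\operatorname{Ext}_{\mathrm Q}^1(\pi M,\pi M)$. In cases (Q) and (K) all $\beta_q\le h+1<\ell$, so $\delta=0$. In case (Q′) $\delta\le\dim M_0=1$.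

**Step 4: compare dimensions.** We need $\chi(M,M)=\sum_{i,j}\chi(S_i,S_j)$. By (10.6), $\chi$ depends bilinearly on $\epsilon$ (quadratic) or on $(p,q)$ (cubic), so it is enough that these add up along the flag. Passing from $M_i/M_{i-1}$ to $S_i$ changes the module by an fd module $F$. This does not change $\epsilon$. In the cubic case it changes $u$ by $(1-t)(1-t^2)h_F$, which vanishes at $t=\pm1$; and $p=\tfrac12(u(1)+u(-1))$, $q=\tfrac12(u(1)-u(-1))$. So $\epsilon$, $p$, $q$ of $M$ are the sums of those of the $S_i$.

Using $\dim\operatorname{Ext}^2_{\mathrm Q}\ge0$, then Step 2, then (13.1),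
$$\dim\operatorname{Hom}_{\mathrm Q}(\pi M,\pi M)-\sum_{i,j}\chi(S_i,S_j)-\delta\le\dim\operatorname{Ext}^1_{\mathrm Q}(\pi M,\pi M)-\delta\le\dim\operatorname{Hom}_{\mathcal F}(W_\bullet,W_\bullet)-\sum_{i\ge j}\chi(S_i,S_j).$$
Since $\operatorname{Hom}_{\mathcal F}(W_\bullet,W_\bullet)\subseteq\operatorname{Hom}_{\mathrm Q}(\pi M,\pi M)$, we conclude
$$\delta\ \ge\ -\sum_{i<j}\chi(S_i,S_j).\tag{14.1}$$

**Step 5: contradiction.** *Quadratic.* The right side is $\sum_{i<j}\epsilon(S_i)\epsilon(S_j)\ge1$, as $r\ge2$; in case (Q) $\delta=0$. In case (Q′) $\epsilon=3$, and the right side is $2$ if $r=2$ and $3$ if $r=3$, while $\delta\le1$.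

*Cubic.* Write $(p_i,q_i)$ for $(p_{S_i},q_{S_i})$. Then $p_i,q_i\ge0$, $p_i+q_i=\epsilon(S_i)\ge1$, $\sum p_i=p_M\ge u_0\ge1$ and $\sum q_i=q_M\ge u_1\ge1$, where $h\ge1$ is used. The right side of (14.1) is $\sum_{i\ne j}p_iq_j$. Suppose it is $0$. Pick $i$ with $p_i\ge1$. Then $q_j=0$ for $j\ne i$, so $q_i\ge1$, so $p_j=0$ for $j\ne i$. But some $j\ne i$ exists as $r\ge2$, and $p_j+q_j\ge1$, a contradiction. So the right side is $\ge1>0=\delta$. $\square$

## 15. Theorem 5.3 for quadratic algebras

Induction on $\epsilon=\epsilon(d)$; let $l=0$. Here admissible and good are the same.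

**Step 1: $\epsilon\le3$ is covered by Proposition 8.1.** $\epsilon=1$ is clear. If $a_ib_i>0$, then $1\le i\le h$, and $u_i=a_i+w_i\ge2$, $u_{i-1}=b_i+w_i\ge2$, so $\epsilon\ge4$. Hence for $\epsilon\in\{2,3\}$ all $a_ib_i=0$. As $h+1\le\epsilon$, either $h\le1$ (case (Q)), or $u=(1,1,1)$, $w_1=w_2=1$, i.e. $d=(\{0\},\{3\})$ (case (Q′)).

**Step 2: $\epsilon\ge4$ by two decompositions.** We give decompositions with $\{1,\epsilon-1\}$ and with $\{2,\epsilon-2\}$; these sets are disjoint for $\epsilon\ge4$, so Corollary 7.4 applies. Let $\delta_m$ be the unit function at $m$, $u''=u-u'$, and $w_i''=w_i$, $w_i'=c_i=0$ unless specified. We use one remark: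
$$\text{if }u'_{i-1}=0\text{ and }w'_i=0,\text{ then }c_i=w_i-w''_i\le u_{i-1}-w_i''=b_i'',\tag{15.1}$$
so at such an index only $0\le c_i\le a_i'$ has to be checked. Each time $d',d''$ are admissible by Lemma 5.2.

(I) *$\{1,\epsilon-1\}$.* Sub $u'=\delta_h$, $w'=0$, so $a'_h=1$. If $h=0$: $u''_0=\epsilon-1$. Let $h\ge1$. If $u_h\ge2$, put $w''_h=\min(w_h,u_h-1)\ge1$; then $c_h\in\{0,1\}$. If $u_h=1$ (so $w_h=1$): $u''_h=w''_h=0$ and $c_h=1$.

(II) *$\{2,\epsilon-2\}$ when $u_h\ge2$.* Sub $u'=2\delta_h$, $w'=0$, so $a'_h=2$. If $h=0$: $u_0''=\epsilon-2$. If $h\ge1$ and $u_h\ge3$, put $w_h''=\min(w_h,u_h-2)\ge1$; then $c_h\in\{0,1,2\}$. If $h\ge1$ and $u_h=2$: $u''_h=w_h''=0$ and $c_h=w_h\in\{1,2\}$.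

(III) *$\{2,\epsilon-2\}$ when $u_h=1$.* Then $h\ge1$ and $w_h=1$. Sub $u'=\delta_{h-1}+\delta_h$, $w_h'=1$, so $a'_{h-1}=1$; this is $(\{h-1\},\{h+1\})$. Here $u_h''=w_h''=c_h=0$ and $u''_{h-1}=u_{h-1}-1$. If $h=1$: $u_0''=\epsilon-2\ge1$. If $h\ge2$, (15.1) applies at $i=h-1$, since $u'_{h-2}=0=w'_{h-1}$. If then $u_{h-1}=1$, so $w_{h-1}=1$, put $w''_{h-1}=0$, $c_{h-1}=1$; $u''$ has support $[0,h-2]\ne\emptyset$. If $u_{h-1}\ge2$, put $w''_{h-1}=\min(w_{h-1},u_{h-1}-1)\ge1$; then $c_{h-1}\in\{0,1\}$.

This proves Theorem 5.3 for quadratic $A$. $\square$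

## 16. Theorem 5.3 for cubic algebras

Induction on $\epsilon$; $l=0$. Call $d$ *basic* if it is admissible, $1\le h\le2$ and all $a_ib_i=0$, i.e. $w_i=\min(u_{i-1},u_i)$ for $1\le i\le h$. Basic data are covered by Proposition 8.1(K).

**Step 1: small $\epsilon$.** If $\epsilon\le3$ and $d$ is good, then $\epsilon=1$ or $d$ is basic. Indeed for $\epsilon\in\{2,3\}$ we have $h\ge1$, since $d$ is not exceptional, $h\le\epsilon-1\le2$, and all $a_ib_i=0$ as in Section 15. From now on let $\epsilon\ge4$ and let $d$ be good and not basic; so $h\ge1$. If $h=1$ and $u_1=1$, then $w_1=1$ and $d$ is basic; so this case is excluded.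

**Step 2: a decomposition with $\{1,\epsilon-1\}$ always exists.** Use (I) of Section 15. The support of $u''$ is $[0,h]$ if $u_h\ge2$, and $[0,h-1]$ with $h\ge2$ if $u_h=1$. In both cases it has at least two elements, so $d''$ is good; $d'$ has $\epsilon=1$ and is good. We call this decomposition (I).

**Step 3: $\{2,\epsilon-2\}$ at the right end.** We cannot split off $2\delta_h$, which is exceptional. Take the sub $u'=\delta_{h-1}+\delta_h$, $w_h'=1$ (so $a_{h-1}'=1$, $a_h'=0$), which is good; $c_h=0$, $w''_h=w_h-1$.

* *$u_h\ge2$ and $w_h\ge2$.* Then $u_{h-1}\ge w_h\ge2$ and $1\le w_h''\le\min(u''_{h-1},u''_h)$. If $h\ge2$, treat the index $h-1$ as in Section 15 (III) with $u_{h-1}\ge2$. The support of $u''$ is $[0,h]$, so $d''$ is good.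
* *$u_h=1$* (so $h\ge2$). As in Section 15 (III). The support of $u''$ is $[0,h-1]$ if $u_{h-1}\ge2$ and $[0,h-2]$ if $u_{h-1}=1$. So $d''$ is good unless $h=2$ and $u_1=1$, i.e. $u=(\epsilon-2,1,1)$. This datum has $w_1=w_2=1$ forced and is basic, hence excluded.

So a decomposition with $\{2,\epsilon-2\}$ exists unless $u_h\ge2$ and $w_h=1$. Being good and being basic are invariant under reversal, so there is likewise one unless $u_0\ge2$ and $w_1=1$. If one of the two exists, we are done by (I) and Corollary 7.4. It remains to treat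
$$u_0\ge2,\quad w_1=1,\quad u_h\ge2,\quad w_h=1.\tag{16.1}$$

**Step 4: (16.1) with $h\ge2$.** We cut off the left end. Quotient $d''$: $u''=u_0\delta_0+\delta_1$, $w_1''=1$; it is good and $b_2''=1$. Sub $d'$: $u_0'=0$, $u_1'=u_1-1$, $u_i'=u_i$ for $i\ge2$; $w_1'=0$, $c_1=0$; $w_i'=w_i$, $c_i=0$ for $i\ge3$. If $u_1\ge2$, put $w_2'=\min(w_2,u_1-1)\ge1$. If $u_1=1$ (so $w_2=1$), put $w_2'=0$. In both cases $c_2=w_2-w_2'\in\{0,1\}$, so $c_2\le b_2''$, and $c_2\le u_2-w_2'=a_2'$. The support of $u'$ is $[1,h]$ resp. $[2,h]$, so $d'$ is good unless $u_1=1$ and $h=2$. In that case $w_1=w_2=1$ are the minima and $d$ is basic, excluded. Finally $\epsilon(d'')=u_0+1\ge3$ and $\epsilon(d')\ge u_h\ge2$, so $\{\epsilon(d'),\epsilon(d'')\}$ is disjoint from $\{1,\epsilon-1\}$. We are done by (I) and Corollary 7.4.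

**Step 5: (16.1) with $h=1$.** Now $u=(p,q)$, $p,q\ge2$, $w_1=1$, i.e. $\alpha=\{0^p,1^{q-1}\}$, $\beta=\{1^{p-1},2^q\}$, $\epsilon=p+q$. By (I) and Corollary 7.4 it suffices to find $f_0\in V^\circ(d)$ such that $M_{f_0}$ is an extension of critical modules with $\epsilon=p$ and $\epsilon=q$, because $2\le p,q\le\epsilon-2$. Splitting $u$ as $(p,0)+(0,q)$ would use two exceptional data, so we build $f_0$ by hand. The trick is to realize the critical quotient by a module that is not saturated.

*The quotient.* The datum $(\{-1,0^{p-2}\},\{1^{p-1}\})$ has $u=t^{-1}+(p-1)$ and $w_0=1$; up to translation it is basic with $\epsilon=p\ge2$. By Proposition 8.1 there is a critical $\bar Q$ with resolution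
$$0\to A(-1)^{p-1}\xrightarrow{\ D''\ }A(1)\oplus A^{p-2}\to\bar Q\to0,\qquad\epsilon(\bar Q)=p.$$
Let $Q=\bar Q_{\ge0}$, critical with $\epsilon(Q)=p$ by (P4). As $D''$ has its image in degrees $\ge1$, $Q$ is the cokernel of $D'':A(-1)^{p-1}\to A(1)_{\ge0}\oplus A^{p-2}$. Let $x,y$ be a basis of $A_1$. By (F1), shifted by one, there is an exact sequence
$$0\to A(-3)\xrightarrow{\lambda}A(-2)^2\xrightarrow{r}A^2\xrightarrow{(x,y)}A(1)_{\ge0}\to0,\qquad\lambda=(\lambda_1,\lambda_2)^T,$$
with $\lambda_1,\lambda_2$ a basis of $A_1$. Lift $D''$ along the surjection $(x,y)\oplus1$ to $X:A(-1)^{p-1}\to A^2\oplus A^{p-2}=A^p$, and let $\tilde r=\binom r0:A(-2)^2\to A^p$. Then $Q=\operatorname{coker}[X\,|\,\tilde r]$. Moreover,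
$$Xa+\tilde rb=0\ \Longrightarrow\ a=0\ \text{ and }\ b\in\lambda A(-3),\tag{16.2}$$
because applying $(x,y)\oplus1$ gives $D''a=0$, so $a=0$, and then $rb=0$.

*The sub.* The datum $(\{1^{q-1}\},\{2^{q-2},3\})$ has $u=(q-1)t+t^2$ and $w_2=1$; up to translation it is basic with $\epsilon=q\ge2$. So there is an injective $D=[Z'\,|\,z]:A(-2)^{q-2}\oplus A(-3)\to A(-1)^{q-1}$ with critical cokernel, $\epsilon(\operatorname{coker}D)=q$, where $Z'$ has linear entries and $z$ has entries in $A_2$. As $A_2=A_1\lambda_1+A_1\lambda_2$, write $z=Z''\lambda$ with $Z'':A(-2)^2\to A(-1)^{q-1}$ linear.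

*The gluing.* Put
$$f_0=\begin{pmatrix}X&0&\tilde r\\0&Z'&Z''\end{pmatrix}:A(-1)^{p-1}\oplus A(-2)^{q-2}\oplus A(-2)^2\to A^p\oplus A(-1)^{q-1}.$$
The only block of degree $0$ is zero, so $f_0\in V(d)$. If $f_0(a,b',b)=(0,z_0)$, then by (16.2) $a=0$, $b=\lambda c$ and $z_0=Z'b'+Z''\lambda c=D(b',c)$. With $z_0=0$ this gives $b'=0$, $c=0$, so $f_0$ is injective. In general, together with $f_0(0,b',\lambda c)=(0,D(b',c))$, it shows that the submodule of $M_{f_0}$ generated by $A(-1)^{q-1}$ is $\operatorname{coker}D$. The quotient by it is $\operatorname{coker}[X\,|\,\tilde r]=Q$. So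
$$0\to\operatorname{coker}D\to M_{f_0}\to Q\to0$$
is exact, as required. This proves Theorem 5.3 for cubic $A$. $\square$

Theorem 5.3 with Section 4 and Lemma 5.1 proves A(1) and A(2) for every $A$; Section 6 then gives B. This completes the proof of Theorem 2.1. $\blacksquare$

## 17. Very general matrices

Theorem 5.3 asks for one critical $M_f$, but more follows: *for every good $d$, $M_f$ is critical for all $f\in V(d)$ outside a countable union of proper Zariski closed subsets.*

Fix $f_*\in V^\circ$ with $M_{f_*}$ critical, and use the notation of Lemma 7.1. Non-critical $f\in V^\circ$ lie in $\bigcup_\eta\bigcap_mC_{\eta,m}$, over the countably many Hilbert series $\eta$ with $0<\epsilon'<\epsilon(d)$. For each such $\eta$ there is $m$ with $f_*\notin C_{\eta,m}$; otherwise, by Step 2 of that proof, $M_{f_*}$ would have a submodule with Hilbert series $\eta$. Since $f_*\in U_m$ and $Z_{\eta,m}\cap U_m=C_{\eta,m}$, we get $f_*\notin Z_{\eta,m}$, so $Z_{\eta,m}\ne V$. Finally, $V\setminus V^\circ$ is a countable union of proper closed sets. $\square$
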